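# Algebraic lattices as monoidal intervals of clones

## 1. Bracket letters that trade a word for one letter

Take letters of the form $(a,c)$, where $a$ is a *name* from some set $A$ and $c$ is a *color* from some set $Q$. One color $\mathsf x\in Q$ plays the role of a blank. If $t$ is a word in which the blank occurs, let $t[c]$ be $t$ with the blank filled by the color $c$. Choose a name $d$, invent two new letters $p$ and $q$ that belong to the pair $(t,d)$, and impose the rewriting rules
$$p\;t[c]\;q\ \to\ (d,c)\qquad\text{for every color } c .$$
For instance, with $t=(a,\mathsf x)(b,\mathsf x)$ the rules read $p\,(a,c)(b,c)\,q\to(d,c)$. The word $p\,(a,7)(b,7)\,q$ becomes the single letter $(d,7)$, while $p\,(a,7)(b,8)\,q$ is stuck. The brackets recognize a pattern, and whatever color fills the blank, they hand back one letter that carries the same color. We shall do this for every pattern $t$ and every name $d$, including patterns that themselves contain brackets of an earlier stage.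

Here is the use. Let a letter act on words by writing itself on the left. Writing a fixed letter, such as $p$, $q$ or $(a,7)$, is a unary operation. Writing the letter $(a,c)$, where $c$ is read off from a second variable, is a binary operation; call it $f_a$. The rule above says that the composite of $f_a$ and $f_b$, sandwiched between the unary operations $p$ and $q$, is the operation $f_d$. Suppose the names are elements of a join-semilattice, and we allow brackets only for names $d\le a\vee b$ (in general, $d$ below the join of the names carrying the blank). Then the names $w$ for which $f_w$ can be produced from given ones, with the help of the unary operations, ought to form an ideal of the semilattice. If nothing else can be produced, we have encoded the ideals of a semilattice, that is, an arbitrary algebraic lattice, by clones that share the same unary operations. We now state precisely what this amounts to.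

## 2. Clones with a prescribed unary part, and algebraic lattices

Throughout, $X$ is an infinite set and $\kappa=|X|$. Let $\mathcal O^{(n)}$ be the set of $n$-ary operations on $X$, $n\ge1$, and $\mathcal O=\bigcup_{n\ge 1}\mathcal O^{(n)}$.

**Definition.** A *clone* is a set $\mathcal C\subseteq\mathcal O$ that is closed under composition ($f\in\mathcal C$ $n$-ary and $h_1,\dots,h_n\in\mathcal C$ $m$-ary imply $f(h_1,\dots,h_n)\in\mathcal C$) and contains all projections $\pi^n_k(x_1,\dots,x_n)=x_k$. The clone generated by $H$ is written $\langle H\rangle$. The clones on $X$, ordered by inclusion, form a complete algebraic lattice $Cl(X)$.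

The unary operations of a clone form a submonoid of $\mathcal O^{(1)}$. Conversely, for a submonoid $\mathcal G\le\mathcal O^{(1)}$ the clone it generates is $\langle\mathcal G\rangle=\{g\circ\pi^n_k: g\in\mathcal G\}$. Indeed this set contains the projections, and substituting $h_i=g_i\circ\pi^m_{k_i}$ into $g\circ\pi^n_k$ gives $(gg_k)\circ\pi^m_{k_k}$. So the unary part of $\langle\mathcal G\rangle$ is $\mathcal G$.

**Definition.** For a submonoid $\mathcal G$ of $\mathcal O^{(1)}$ let $\mathcal I_{\mathcal G}$ be the set of all clones $\mathcal E$ with $\mathcal E\cap\mathcal O^{(1)}=\mathcal G$, ordered by inclusion. It is an interval of $Cl(X)$, called a *monoidal interval*.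

A small example: let $\mathcal G=\{\mathrm{id}\}$. If $\mathcal E\in\mathcal I_{\mathcal G}$ and $f\in\mathcal E$, then $f(x,\dots,x)$ is a unary member of $\mathcal E$, so $f(x,\dots,x)=x$. Conversely, a clone consisting of operations with this property has unary part $\{\mathrm{id}\}$. So $\mathcal I_{\{\mathrm{id}\}}$ is the set of clones of idempotent operations; its least element is the clone of projections, and its largest is the clone of all idempotent operations.

**Definition.** An element $a$ of a complete lattice is *compact* if $a\le\bigvee S$ always implies $a\le\bigvee S_0$ for some finite $S_0\subseteq S$. A complete lattice is *algebraic* if every element is a join of compact elements.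

Let $\mathcal L$ be an algebraic lattice and $W$ the set of its nonzero compact elements. A join of two compact elements is compact, so $W$ is a join-semilattice, possibly empty. We call $J\subseteq W$ an *ideal* if it is downward closed in $W$ and closed under binary joins; $J=\emptyset$ is allowed. Then
$$\mathcal L\cong(\{\text{ideals of }W\},\subseteq),\qquad \ell\mapsto\{w\in W:w\le\ell\},\quad J\mapsto\bigvee J .$$
Both maps preserve order, and $\ell=\bigvee\{w\in W:w\le \ell\}$ because $\mathcal L$ is algebraic. If $J$ is an ideal and $w\in W$, $w\le\bigvee J$, then $w$ lies below the join of finitely many elements of $J$. There is at least one of them since $w\ne0$; so this join is in $J$, hence $w\in J$. Under the isomorphism the compact elements $0$ and $w\in W$ correspond to $\emptyset$ and to $\{v\in W:v\le w\}$. For example, the two-element chain has $W=\{w\}$ with ideals $\emptyset,\{w\}$. The power set of a two-element set has $W=\{a,b,a\vee b\}$ with ideals $\emptyset,\{a\},\{b\},W$.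

Every monoidal interval is an algebraic lattice with at most $2^\kappa$ compact elements; a proof is in Section 11. The question, posed in Michael Pinsker, "Monoidal intervals of clones on infinite sets", arXiv:math/0509206 (2005), is whether there is any other restriction: is every algebraic lattice with at most $2^\kappa$ compact elements isomorphic to a monoidal interval on $X$? The answer is yes.

**Theorem 1.** Let $X$ be infinite, $|X|=\kappa$, and let $\mathcal L$ be an algebraic lattice with at most $2^\kappa$ compact elements. There is a submonoid $\mathcal G\le\mathcal O^{(1)}$ with $\mathcal I_{\mathcal G}\cong\mathcal L$. Moreover $\mathcal G$ can be chosen so that the compact elements of $\mathcal I_{\mathcal G}$ are exactly $\langle\mathcal G\rangle$ and the clones $\langle\mathcal G\cup\{f\}\rangle$ for $f$ in a certain set of binary operations.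

**Corollary 2.** Up to isomorphism, the monoidal intervals of $Cl(X)$ are exactly the algebraic lattices with at most $2^\kappa$ compact elements.

Note that $\mathcal L$ itself is realized; no new smallest element has to be added.

## 3. Operations that read colors and write words

This section sets up the kind of operation we shall use, for any alphabet of letters and any action of words. It is used twice: with free words in Section 4, and with bracket words from Section 8 on.

**Cantor space.** Let $K=\{0,1\}^{\mathbb N}$ be the Cantor space. For a finite $0$-$1$ word $\alpha$ let $N_\alpha$ be the cone of sequences extending $\alpha$. Put $o=000\cdots$ and $D=\{\alpha o:\alpha\text{ a finite }0\text{-}1\text{ word}\}$, a countable set. Let $\iota_\alpha(\xi)=\alpha\xi$, let $\sigma$ be the shift, which deletes the first letter, and let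
$$\mathcal M=\{\iota_\alpha\sigma^m:\ \alpha\text{ a finite }0\text{-}1\text{ word},\ m\ge0\}.$$
This is a monoid of continuous maps. Indeed $\iota_\alpha\iota_\beta=\iota_{\alpha\beta}$, and $\sigma^m\iota_\alpha$ equals $\iota_{\alpha'}$ ($\alpha'$ is $\alpha$ without its first $m$ letters) if $m\le|\alpha|$, and $\sigma^{m-|\alpha|}$ otherwise. Each $\mu\in\mathcal M$ satisfies $\mu(D)\subseteq D$. Each $\mu=\iota_\alpha\sigma^m$ maps nonempty open sets to infinite sets: such a set contains a cone $N_\lambda$ with $|\lambda|\ge m$, and $\mu(N_\lambda)=N_{\alpha\lambda'}$, where $\lambda'$ is $\lambda$ without its first $m$ letters. Finally, if $\eta=\upsilon o\in D$, then $\sigma^{|\upsilon|}\eta=o$ and $\iota_\upsilon(o)=\eta$.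

**Colors and words.** Let $Y=\{1,2,\dots\}\times D$, $Q=\mathbb N\sqcup Y$ with $0\in\mathbb N$, and $\mathsf x=(1,o)\in Y$. The set $Q$ is countable. Read the color $(i,\eta)\in Y$ as the instruction "look at the $i$-th variable at the point $\eta$". Let $\Delta=(A\times Q)\sqcup\Delta^\circ$ be an alphabet; the letter $(a,c)$ has color $c$, the letters in $\Delta^\circ$ have no color. For a partial map $\gamma$ on $Q$, extended by the identity to all of $Q$, let $u[\gamma]$ be the word $u$ with each letter $(a,c)$ replaced by $(a,\gamma(c))$. Write $t[c]$ for $t[\mathsf x\mapsto c]$, and $\varepsilon$ for the empty word. A word is *closed* if none of its colors lies in $Y$.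

**The set.** Let the monoid of closed words over $\Delta$ act on a set $Z$ with $|Z|=\kappa$. Put $B=\mathbb N\sqcup Z$, with closed words acting trivially on $\mathbb N$. Let $\chi:B\to\mathbb N$ be the identity on $\mathbb N$ and $0$ on $Z$; so $\chi(u\cdot b)=\chi(b)$ for all closed $u$ and $b\in B$. Let $X$ be the set of locally constant maps $K\to B$. By compactness such a map is given by a finite clopen partition (countably many choices) and a finite list of values in $B$. Since $X$ contains the constant maps, $|X|=|B|=\kappa$. As only the cardinality of $X$ matters for the theorem, we may work on this $X$.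

**Definition.** Let $n\ge1$, $1\le j\le n$, $\mu\in\mathcal M$, $P\subseteq K$ clopen, $c:P\to\mathbb N$ locally constant, and $u$ a word over $\Delta$ with all $Y$-colors in $\{1,\dots,n\}\times D$. For $\bar x\in X^n$ let $u[\bar x]$ be the closed word obtained by replacing each color $(i,\eta)\in Y$ by $\chi(x_i(\eta))$. The *reading operation* $f=[j;\mu,P,c;u]_n:X^n\to X$ is
$$f(\bar x)(\xi)=c(\xi)\ \ (\xi\in P),\qquad f(\bar x)(\xi)=u[\bar x]\cdot x_j(\mu\xi)\ \ (\xi\notin P).\tag{1}$$

The map $f(\bar x)$ is locally constant, because $\mu$ is continuous, $P$ is clopen, and $u[\bar x]$ does not depend on $\xi$. If $P=\emptyset$ we write just $\emptyset$ for the pair $(P,c)$. Let $\mathcal C$ be the set of all reading operations and $\mathcal G=\mathcal C\cap\mathcal O^{(1)}$.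

The main examples are the following. For a name $w$ let
$$f_w=[2;\mathrm{id},\emptyset;(w,\mathsf x)]_2,\qquad f_w(x_1,x_2)(\xi)=(w,\chi(x_1(o)))\cdot x_2(\xi):$$
it reads one number from $x_1$ and writes the letter $w$ in that color on all values of $x_2$. For a letter $s\in\Delta^\circ$ we write $s$ also for the unary operation $[1;\mathrm{id},\emptyset;s]_1$, which multiplies all values by $s$. The operation $[1;\iota_\alpha,\emptyset;\varepsilon]_1$ sends $x$ to the map $\xi\mapsto x(\alpha\xi)$.

**Lemma 3.** The reading operations form a clone. Explicitly, if $h_i=[j_i;\mu_i,P_i,c_i;u_i]_m$ for $1\le i\le n$, then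
$$[j;\mu,P,c;u]_n(h_1,\dots,h_n)=[\,j_j;\ \mu_j\mu,\ P\cup\mu^{-1}(P_j),\ c';\ u[\gamma]\,u_j\,]_m,\tag{2}$$
where $\gamma(i,\eta)=c_i(\eta)$ if $\eta\in P_i$ and $\gamma(i,\eta)=(j_i,\mu_i\eta)$ otherwise, and $c'=c$ on $P$, $c'=c_j\circ\mu$ on $\mu^{-1}(P_j)\setminus P$.

**Proof.** Let $y_i=h_i(\bar x)$. At $\xi\in P$ the left side has the value $c(\xi)$; at $\xi\notin P$ it has the value $u[\bar y]\cdot y_j(\mu\xi)$. We compute $u[\bar y]$. A color $(i,\eta)$ of $u$ is replaced by $\chi(y_i(\eta))$. If $\eta\in P_i$, this is $c_i(\eta)$. Otherwise it is $\chi(u_i[\bar x]\cdot x_{j_i}(\mu_i\eta))=\chi(x_{j_i}(\mu_i\eta))$, because the action preserves $\chi$. So $u[\bar y]=u[\gamma][\bar x]$. Next, if $\mu\xi\in P_j$, then $y_j(\mu\xi)=c_j(\mu\xi)\in\mathbb N$ is fixed by the action, and the value is $c_j(\mu\xi)$. If $\mu\xi\notin P_j$, then $y_j(\mu\xi)=u_j[\bar x]\cdot x_{j_j}(\mu_j\mu\xi)$, and the value is $(u[\gamma]u_j)[\bar x]\cdot x_{j_j}(\mu_j\mu\xi)$. This is (2). The right side is a reading operation: $\mu_i\eta\in D$, $\mu_j\mu\in\mathcal M$, and $u[\gamma]u_j$ is a word over $\Delta$ with $Y$-colors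 in $\{1,\dots,m\}\times D$. Finally $\pi^n_j=[j;\mathrm{id},\emptyset;\varepsilon]_n$. $\square$

In (2) the outer word recovers the colors from the *original* variables because writing never changes a $\chi$-value. That is why $\chi$ is $0$ on all of $Z$.

The next statement says that $\mathcal C$ is the largest clone with unary part $\mathcal G$. The Cantor space lets us pack $n$ elements of $X$ into one. The letter $e$ prevents an operation from copying $x_1$ at some points and $x_2$ at others.

**Proposition 4.** Suppose that there are a letter $e\in\Delta^\circ$ and an element $z_0\in Z$ such that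
$$s\cdot(e\cdot z_0)\ne s\cdot z_0\quad\text{for all closed words } s.\tag{3}$$
Then $\mathcal I_{\mathcal G}=\{\mathcal E\text{ a clone}:\mathcal G\subseteq\mathcal E\subseteq\mathcal C\}$.

**Proof.** If $\mathcal G\subseteq\mathcal E\subseteq\mathcal C$, then $\mathcal G\subseteq\mathcal E\cap\mathcal O^{(1)}\subseteq\mathcal C\cap\mathcal O^{(1)}=\mathcal G$. Conversely let $\mathcal E\cap\mathcal O^{(1)}=\mathcal G$ and let $f\in\mathcal E$ be $n$-ary. Then $f(g_1,\dots,g_n)\in\mathcal G$ for all $g_1,\dots,g_n\in\mathcal G$. We show that any $f:X^n\to X$ with this property is in $\mathcal C$. For $n=1$ take $g_1=\mathrm{id}$. Let $n\ge2$.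

**Step 1: describe $f$ by packing its arguments into one.** Choose finite words $\alpha_1,\dots,\alpha_n$ with $K=\bigsqcup_iN_{\alpha_i}$. For $\bar a\in X^n$ let $b(\bar a)\in X$ be given by $b(\bar a)(\alpha_i\xi)=a_i(\xi)$. With $r_i=[1;\iota_{\alpha_i},\emptyset;\varepsilon]_1\in\mathcal G$ we have $r_i(b(\bar a))=a_i$. By assumption $g=f(r_1,\dots,r_n)\in\mathcal G$, say $g=[1;\mu,P,c;u]_1$, and $f(\bar a)=g(b(\bar a))$. All $Y$-colors of $u$ have the form $(1,\eta)$ with $\eta\in D$, and $\eta=\alpha_i\eta'$ for a unique $i$, with $\eta'=\sigma^{|\alpha_i|}\eta\in D$. Let $u^\sharp$ be $u$ with each color $(1,\alpha_i\eta')$ replaced by $(i,\eta')$. As $b(\bar a)(\alpha_i\eta')=a_i(\eta')$, we have $u[b(\bar a)]=u^\sharp[\bar a]$. For $\xi\notin P$ let $i(\xi)$ be the $i$ with $\mu\xi\in N_{\alpha_i}$. Then $f(\bar a)(\xi)=c(\xi)$ for $\xi\in P$, and for $\xi\notin P$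
$$f(\bar a)(\xi)=u^\sharp[\bar a]\cdot a_{i(\xi)}(\sigma^{|\alpha_{i(\xi)}|}\mu\xi).\tag{4}$$
If $P=K$, then $f=[1;\mathrm{id},P,c;\varepsilon]_n\in\mathcal C$. If $P\ne K$ and $i(\xi)=i$ for all $\xi\notin P$, then $f=[i;\sigma^{|\alpha_i|}\mu,P,c;u^\sharp]_n\in\mathcal C$.

**Step 2: exclude that $i(\xi)$ varies.** Suppose there are $\xi_1,\xi_2\notin P$ with $i_1=i(\xi_1)\ne i(\xi_2)$. Let $g_{i_1}=[1;\mathrm{id},\emptyset;e]_1$ and $g_i=\mathrm{id}$ for $i\ne i_1$. Then $v=f(g_1,\dots,g_n)\in\mathcal G$, say $v=[1;\mu_0,P_0,c_0;u_0]_1$. Let $x\in X$ be constant with value $z_0$. Then $g_{i_1}(x)$ is constant with value $e\cdot z_0$, and $g_i(x)=x$ for $i\ne i_1$; all $\chi$-values of these maps are $0$. Let $s$ be $u^\sharp$ with all $Y$-colors replaced by $0$. By (4), $v(x)(\xi_1)=s\cdot(e\cdot z_0)$ and $v(x)(\xi_2)=s\cdot z_0$. Both values lie in $Z$, so $\xi_1,\xi_2\notin P_0$, and then both values equal $u_0[x]\cdot z_0$. This contradicts (3). $\square$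

## 4. Free words: the one-element lattice, and too many clones over one name

**No names.** Let $A=\emptyset$, $\Delta=\{e\}$, and let $Z$ be the disjoint union of $\kappa$ copies of $\{e^k:k\ge0\}$, with $e$ acting by multiplication from the left. Then (3) holds with $z_0$ the empty word in one copy, since $e^{k+1}\ne e^k$. Every reading operation is $[j;\mu,P,c;e^k]_n=[1;\mu,P,c;e^k]_1\circ\pi^n_j\in\langle\mathcal G\rangle$. So $\mathcal C=\langle\mathcal G\rangle$, and by Proposition 4 the interval $\mathcal I_{\mathcal G}$ has exactly one element. This realizes the one-element lattice.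

**One name.** For the two-element chain, $W=\{w\}$. The natural attempt takes $\Delta=(\{w\}\times Q)\sqcup\{e\}$ and lets $Z$ be the disjoint union of $\kappa$ copies of the set of closed words over $\Delta$, again with left multiplication as the action. Condition (3) holds by counting letters. One would like $\langle\mathcal G\rangle$ and $\langle\mathcal G\cup\{f_w\}\rangle$ to be the only two clones in $\mathcal I_{\mathcal G}$. This fails. Let
$$g=f_w(x_1,f_w(x_1,x_2))=[2;\mathrm{id},\emptyset;(w,\mathsf x)(w,\mathsf x)]_2 ,$$
where the second equality is (2). We claim $\langle\mathcal G\rangle\subsetneq\langle\mathcal G\cup\{g\}\rangle\subsetneq\langle\mathcal G\cup\{f_w\}\rangle$; all three clones are in $\mathcal I_{\mathcal G}$ because they lie between $\mathcal G$ and $\mathcal C$.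

First, $g\notin\langle\mathcal G\rangle$. Members of $\langle\mathcal G\rangle$ depend on at most one variable. If $x_1$ is constant with value $m\in\mathbb N$ and $x_2$ is constant with value an empty word, then $g(x_1,x_2)$ is constant with value $(w,m)(w,m)$, so $g$ depends on $x_1$. If $x_2$ is constant with value $k\in\mathbb N$, so is $g(x_1,x_2)$, so $g$ depends on $x_2$.

Second, $f_w\notin\langle\mathcal G\cup\{g\}\rangle$. In a representation $[j;\mu,P,c;u]_n$ call a letter of $u$ *external* if its color is $(i,\eta)\in Y$ with $i\ne j$. Let $\mathcal E_2$ be the set of reading operations that have a representation in which $u$ is a product of blocks, each block being a single non-external letter or a square $(w,y)(w,y)$ with external color $y$. By (2), $\mathcal E_2$ is a clone. Indeed, look at $u[\gamma]u_j$, whose variable index is $j_j$. The blocks of $u_j$ are blocks. A single letter of $u$ that has no color, a color in $\mathbb N$, or a color $(j,\eta)$ turns into a letter that has no color, a color in $\mathbb N$, or a color $(j_j,\cdot)$; so it stays non-external. A square stays a square, with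 a new color that is external (one block) or not (two blocks). The projections are in $\mathcal E_2$, and so are $\mathcal G$ (for $n=1$ nothing is external) and $g$. Suppose $f_w\in\mathcal E_2$, with such a representation $[j;\mu,P,c;u]_2$. Let $x_1$ be constant with value $m\in\mathbb N$ and $x_2$ constant with value an empty word. Then $f_w(x_1,x_2)$ is constant with value $(w,m)\in Z$. Hence $P=\emptyset$ and $j=2$, since otherwise a natural number would occur as a value; and $u[\bar x]=(w,m)$. So $u$ is a single letter. It is not external, so its color is a natural number or of the form $(2,\eta)$, and its color in $u[\bar x]$ is that number or $\chi(x_2(\eta))=0$. It does not depend on $m$, a contradiction.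

The obstruction is now exact. A clone in the interval may contain an operation whose word has an external letter with name $w$ *among other letters*, and there is no way to strip off the other letters to get back to $f_w$. Brackets do this. If there are unary letters $p,q$ with $p\,(w,c)(w,c)\,q=(w,c)$ for all $c$, then $p(g(x_1,q(x_2)))=f_w$. But now words such as $p\,(w,\mathsf x)$ make the same demand, so brackets must be supplied for all words, including those that contain brackets; hence an infinite tower of alphabets. Also, the same brackets can be used to bring in joins: if $p\,(u,c)(v,c)\,q=(u\vee v,c)$, then $f_u$ and $f_v$ produce $f_{u\vee v}$. What has to be shown is that these identifications do not cause others. That is the job of confluence.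

There is a second difficulty: $W$ may have $2^\kappa$ elements, while $Z$ may have only $\kappa$. So $Z$ cannot consist of words over $W$. Instead we let words over $W$ act on words over finitely many names, in $\kappa$ many ways (Sections 7 and 8).

## 5. The tower of brackets and its confluence

**Notions from rewriting.** A string rewriting system over an alphabet is a set of rules $\ell\to r$; a step replaces an occurrence of $\ell$ as a factor (a *redex*) by $r$. We write $\to^*$ for finitely many steps and $\to^+$ for at least one. A word is *irreducible* if no left side occurs in it. The system is *terminating* if there is no infinite sequence of steps, and *confluent* if $u\to^*v_1$ and $u\to^*v_2$ imply that $v_1\to^*v$ and $v_2\to^*v$ for some $v$. If both hold, each word $u$ reduces to exactly one irreducible word, its normal form $\mathrm{nf}(u)$. Newman's lemma: a terminating system is confluent if it is locally confluent, that is, if the condition holds whenever $u\to v_1$ and $u\to v_2$ are single steps.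

**Construction.** Let $A$ be a set. Put $\Sigma_0=\{e\}\cup(A\times Q)$ and $R_0=\emptyset$. Given $(\Sigma_n,R_n)$ with $R_n$ terminating and confluent, let $N_n$ be the set of $R_n$-irreducible words over $\Sigma_n$ whose set of $Y$-colors is exactly $\{\mathsf x\}$, and let
$$\Sigma_{n+1}=\Sigma_0\cup\{p_\rho,q_\rho:\rho\in N_n\times A\},\qquad R_{n+1}:\quad p_\rho\,\mathrm{nf}(t[c])\,q_\rho\to(a,c)\quad(\rho=(t,a)\in N_n\times A,\ c\in Q).\tag{5}$$
Letters other than the $(a,c)$ have no color.

**Example 1.** Let $v,a,b\in A$, $t_0=(v,\mathsf x)(v,\mathsf x)$ and $\rho=(t_0,a)$. Then $p_\rho,q_\rho\in\Sigma_1$ with the rules $p_\rho(v,c)(v,c)q_\rho\to(a,c)$. The word $t_1=p_\rho(v,\mathsf x)(v,5)q_\rho$ is irreducible, as $\mathsf x\ne5$, so $t_1\in N_1$. Filling its blank with $5$ creates a redex: $\mathrm{nf}(t_1[5])=(a,5)$, whereas $t_1[c]=p_\rho(v,c)(v,5)q_\rho$ is irreducible for $c\ne5$. So for $\rho'=(t_1,b)$ the rules are $p_{\rho'}\,p_\rho(v,c)(v,5)q_\rho\,q_{\rho'}\to(b,c)$ for $c\neq5$, and $p_{\rho'}(a,5)q_{\rho'}\to(b,5)$. This is why normal forms appear in (5), and why it is not obvious that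 different $c$ give different left sides.

The following steps 1 to 3 hold for the stages $0,\dots,n$ as soon as these are defined, that is, as soon as $R_0,\dots,R_{n-1}$ are confluent. Lemma 6 then gives confluence of $R_n$, and the construction continues.

**Step 1: the stages fit together.** We show for $n\ge1$ that $\Sigma_{n-1}\subseteq\Sigma_n$, $R_{n-1}\subseteq R_n$, and each rule of $R_n$ whose left side is over $\Sigma_{n-1}$ lies in $R_{n-1}$. For $n=1$ this holds because left sides contain $p$-letters, which are not in $\Sigma_0$. Suppose it holds for $n$. Right sides of rules are over $\Sigma_0$, so a word over $\Sigma_{n-1}$ is reduced by $R_n$ only by rules of $R_{n-1}$ and stays over $\Sigma_{n-1}$. Hence irreducibility and normal forms of words over $\Sigma_{n-1}$ are the same for $R_{n-1}$ and $R_n$. So $N_{n-1}=N_n\cap\Sigma_{n-1}^*$, hence $\Sigma_n\subseteq\Sigma_{n+1}$ and $R_n\subseteq R_{n+1}$. A rule of $R_{n+1}$ with left side over $\Sigma_n$ has $p_\rho\in\Sigma_n$, that is, $\rho\in N_{n-1}\times A$, so it is in $R_n$.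

The *level* of a letter is the least $n$ with the letter in $\Sigma_n$; the level of a rule is the level of its $p_\rho$. Let $\rho=(t,a)$ and let $m$ be the largest level of a letter of $t$. Then $p_\rho$ and $q_\rho$ have level $m+1$. The words $t[c]$ and $\mathrm{nf}(t[c])$ are over $\Sigma_m$, and the reduction $t[c]\to^*\mathrm{nf}(t[c])$ uses only rules of level at most $m$. Thus everything inside the brackets has smaller level than the brackets. This allows inductions on levels.

**Step 2: rules shorten words.** Each rule replaces a factor by a single letter, so nonempty words reduce to nonempty words. Each $t\in N_n$ is nonempty, because the color $\mathsf x$ occurs in it; so $\mathrm{nf}(t[c])$ is nonempty and left sides have length at least $3$. Hence every step strictly shortens the word, each $R_n$ is terminating, and $|\mathrm{nf}(u)|\le|u|$ once $\mathrm{nf}$ is defined.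

**Step 3: how a word can reduce to given letters.**

**Lemma 5 (Factorization).** If $v\to^*b_1\cdots b_m$ with letters $b_i$, then $v=v_1\cdots v_m$ with $v_i\to^*b_i$. If $v_i\ne b_i$, then $b_i=(a,g)$ and $v_i=p_\rho yq_\rho$ with $\rho=(t,a)$ and $y\to^*\mathrm{nf}(t[g])$, for some $a,g,t$.

**Proof.** The first part is by induction on the number of steps. With no steps take $v_i=b_i$. If $v\to v'\to^*b_1\cdots b_m$, factor $v'=v_1'\cdots v'_m$ by induction. The step $v\to v'$ replaced a factor by one letter, which lies in one of the $v_i'$; undo the step inside that $v_i'$. For the second part let $v_i\to^+b_i$. The last step produces a word of length one, so it replaces the whole word: it is $p_\rho zq_\rho\to b_i=(a,g)$ with $\rho=(t,a)$ and $z=\mathrm{nf}(t[g])$. By the first part, applied to $v_i\to^*p_\rho zq_\rho$ with factors grouped, $v_i=v'yv''$ with $v'\to^*p_\rho$, $y\to^*z$, $v''\to^*q_\rho$. A last step in $v'\to^*p_\rho$ or in $v''\to^*q_\rho$ would produce the right side of a rule, and $p_\rho,q_\rho$ are not right sides. So $v'=p_\rho$ and $v''=q_\rho$. $\square$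

**Lemma 6.** For all $n$: (a$_n$) $R_n$ is confluent; (b$_n$) if $t\in N_n$ and $c\ne d$ in $Q$, then $\mathrm{nf}(t[c])\ne\mathrm{nf}(t[d])$.

**Proof.** (a$_0$) is trivial, as $R_0=\emptyset$. We show (a$_n$)$\Rightarrow$(b$_n$), and (a$_n$),(b$_n$)$\Rightarrow$(a$_{n+1}$).

**Step 4: (a$_n$)$\Rightarrow$(b$_n$); the color in the blank can be recovered.** Let $t\in N_n$ and $c\ne d$. We claim: *if $v,v'$ are factors of $t$ starting at the same position and $\mathrm{nf}(v[c])=\mathrm{nf}(v'[d])$, then $v=v'$ and $\mathsf x$ does not occur in $v$.* With $v=v'=t$ this gives (b$_n$), because $\mathsf x$ does occur in $t$.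

The proof of the claim is by induction on $|v|+|v'|$. Let $b_1\cdots b_m$ be the common normal form. If $m=0$, both $v$ and $v'$ are empty, since nonempty words reduce to nonempty words. Otherwise Lemma 5 gives $v=v_1\cdots v_m$, $v'=v'_1\cdots v'_m$ with $v_i[c]\to^*b_i$ and $v_i'[d]\to^*b_i$. We show successively for $i=1,\dots,m$ that $v_i=v_i'$ is a single letter of color different from $\mathsf x$ (or without color). Suppose this holds for all smaller indices. Then $v_i,v_i'$ start at the same position of $t$, so with the same letter $s$.

If $s$ is not a $p$-letter, then neither $v_i[c]$ nor $v'_i[d]$ begins with a $p$-letter, so by Lemma 5 both equal $b_i$; hence $v_i=v'_i=s$. If $s=(a,\mathsf x)$, then $b_i=(a,c)=(a,d)$, which is impossible.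

If $s=p_\rho=b_i$, then $b_i$ is not of the form $(a,g)$, so by Lemma 5 $v_i[c]=b_i=v_i'[d]$ and $v_i=v_i'=p_\rho$.

Finally suppose $s=p_\rho$ and $b_i\ne p_\rho$. Then $v_i[c]\ne b_i\ne v'_i[d]$, since both words begin with $p_\rho$. By Lemma 5, $v_i=p_\rho yq_\rho$, $v_i'=p_\rho y'q_\rho$, $b_i=(a,g)$, $\rho=(t_\rho,a)$, and $\mathrm{nf}(y[c])=\mathrm{nf}(t_\rho[g])=\mathrm{nf}(y'[d])$. The factors $y,y'$ of $t$ start at the same position, and $|y|+|y'|<|v|+|v'|$. By induction $y=y'$, and $\mathsf x$ does not occur in $y$. So $y[c]=y$, which is irreducible as a factor of $t$. Hence $y=\mathrm{nf}(t_\rho[g])$, and $p_\rho yq_\rho$ is a left side that occurs in the irreducible word $t$, a contradiction. So this case does not arise, and the claim is proved.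

**Step 5: (a$_n$),(b$_n$)$\Rightarrow$(a$_{n+1}$); left sides do not overlap.** Let $\ell_1=p_\rho z_1q_\rho$ and $\ell_2=p_\tau z_2q_\tau$ be left sides of rules of $R_{n+1}$. The words $z_1,z_2$ are irreducible (for $R_n$, hence by Step 1 for $R_{n+1}$).

Suppose a nonempty proper suffix of $\ell_1$ is a proper prefix of $\ell_2$. It begins with $p_\tau$ and ends with $q_\rho$. As a proper suffix of $\ell_1$ it begins in $z_1$ or is $q_\rho$; so $p_\tau$ occurs in $z_1$. As a proper prefix of $\ell_2$ it ends in $z_2$ or is $p_\tau$; so $q_\rho$ occurs in $z_2$. Then $\mathrm{lev}(p_\tau)<\mathrm{lev}(p_\rho)=\mathrm{lev}(q_\rho)<\mathrm{lev}(p_\tau)$, a contradiction.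

Suppose $\ell_2$ occurs as a factor of $\ell_1$. If it starts at the first letter of $\ell_1$, then $\tau=\rho$. As $q_\rho$ does not occur in $z_1$, because its level is too large, $\ell_2=\ell_1$; and by (b$_n$) the two rules have the same $c$, so they are the same rule. If it starts later, its first letter $p_\tau$ lies in $z_1$, so $\mathrm{lev}(q_\tau)=\mathrm{lev}(p_\tau)<\mathrm{lev}(q_\rho)$ and $q_\tau\ne q_\rho$. Then $\ell_2$ is a factor of the irreducible word $z_1$, a contradiction.

So distinct redexes in a word are disjoint, and each redex is the left side of a unique rule. Two different steps from a word $u$ thus take place at disjoint redexes, and performing the other step afterwards leads to a common word. Hence $R_{n+1}$ is locally confluent. It is terminating by Step 2, and so confluent by Newman's lemma. $\square$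

Let $\Sigma=\Sigma(A)$, $R$, $N=N(A)$ be the unions of the $\Sigma_n$, $R_n$, $N_n$. By Step 1, $R$ is terminating and confluent, $N$ is the set of irreducible words over $\Sigma$ with set of $Y$-colors $\{\mathsf x\}$, and brackets $p_\rho,q_\rho$ exist for all $\rho\in N\times A$. Write $u\equiv v$ for $\mathrm{nf}(u)=\mathrm{nf}(v)$; this is a congruence on $\Sigma^*$. If $u\to^* v$, then $u\equiv v$.

## 6. Recoloring words

We shall replace colors by other colors all the time, so we must know how this interacts with reduction.

**Lemma 7.** If $u\to v$, then $u$ and $v$ have the same set of $Y$-colors.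

**Proof.** Consider a rule $p_\rho\mathrm{nf}(t[c])q_\rho\to(a,c)$ and use induction on its level. By induction $\mathrm{nf}(t[c])$ has the same $Y$-colors as $t[c]$, namely $\{c\}\cap Y$, as the set of $Y$-colors of $t$ is $\{\mathsf x\}$. The right side has the same set of $Y$-colors. $\square$

Brackets remember the natural numbers in their pattern, and recoloring must not touch these. In Example 1 we have $p_{\rho'}(a,5)q_{\rho'}\to(b,5)$; if $\gamma$ maps $5$ to $6$, the recolored word $p_{\rho'}(a,6)q_{\rho'}$ is irreducible, since $(a,6)$ is not one of the words $\mathrm{nf}(t_1[c])$. The following sets record the numbers concerned. Let $h(e)=h((a,c))=\emptyset$. For $\rho=(t,a)$ let $h(p_\rho)=h(q_\rho)$ be the set of natural numbers occurring as colors in $t$ together with all $h(s)$, $s$ a letter of $t$. Let $h(u)$ be the union of the $h(s)$ over the letters $s$ of $u$, and $k(u)=h(u)\cup\{\text{colors of }u\text{ in }\mathbb N\}$. These sets are finite, and $h(u[\gamma])=h(u)$, since $h$ depends only on the letters without color. In Example 1, $h(p_\rho)=\emptyset$ and $h(p_{\rho'})=\{5\}$.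

**Lemma 8.** If $\gamma:Q\to Q$ fixes $h(u)$ pointwise and $u\to^*v$, then $u[\gamma]\equiv v[\gamma]$. In particular, if $\gamma$ fixes $\mathbb N$ pointwise, then $u\equiv v$ implies $u[\gamma]\equiv v[\gamma]$.

**Proof.** A step replaces a factor by a letter $(a,c)$ with $h((a,c))=\emptyset$, so $h$ can only shrink along reductions, and it suffices to consider one step. Let its rule be $p_\rho zq_\rho\to(a,c)$ with $\rho=(t,a)$, $z=\mathrm{nf}(t[c])$. We use induction on the level. We have $h(t[c])=h(t)\subseteq h(p_\rho)\subseteq h(u)$, and $t[c]\to^*z$ uses rules of smaller level; so by induction $t[c][\gamma]\equiv z[\gamma]$. The natural colors of $t$ lie in $h(p_\rho)$ and are fixed by $\gamma$, so $t[c][\gamma]=t[\gamma(c)]$. Hence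
$$p_\rho\,z[\gamma]\,q_\rho\equiv p_\rho\,\mathrm{nf}(t[\gamma(c)])\,q_\rho\to(a,\gamma(c)),$$
which is the recolored step. For the last statement, apply this to $u\to^*\mathrm{nf}(u)=\mathrm{nf}(v)$ and to $v\to^*\mathrm{nf}(v)$. $\square$

**Lemma 9.** Let $u$ be irreducible and let $\gamma$ be an injective map from the set of $Y$-colors of $u$ into $Y\cup(\mathbb N\setminus k(u))$. Then $u[\gamma]$ is irreducible.

**Proof.** Define $\delta:Q\to Q$ by $\delta(\gamma(y))=y$ for the $Y$-colors $y$ of $u$, and as the identity elsewhere. No $\gamma(y)$ is in $k(u)$, so $\delta$ fixes $k(u)$ pointwise; in particular it fixes $h(u[\gamma])=h(u)$, and $u[\gamma][\delta]=u$. If $u[\gamma]\to v$, then $u\equiv v[\delta]$ by Lemma 8. But $|\mathrm{nf}(v[\delta])|\le|v|<|u|=|\mathrm{nf}(u)|$, a contradiction. $\square$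

## 7. Changing the set of names

The purpose of this section is to map words over a large set $W$ of names to words over finitely many names, in such a way that finitely many given irreducible words stay distinct and irreducible.

For $\varphi:A\to A'$ define $\varphi:\Sigma(A)\to\Sigma(A')$ by recursion on levels:
$$e\mapsto e,\quad(a,c)\mapsto(\varphi a,c),\quad p_{(t,a)}\mapsto p_{(\mathrm{nf}\,\varphi(t),\,\varphi a)},\quad q_{(t,a)}\mapsto q_{(\mathrm{nf}\,\varphi(t),\,\varphi a)},$$
and extend it letterwise to words. The definition makes sense: $\varphi(t)$ has the same colors as $t$, so by Lemma 7 the set of $Y$-colors of $\mathrm{nf}\,\varphi(t)$ is $\{\mathsf x\}$, that is, $\mathrm{nf}\,\varphi(t)\in N(A')$. Clearly $\varphi(u[\gamma])=\varphi(u)[\gamma]$ and $|\varphi(u)|=|u|$.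

**Example 2.** The normal form is needed. Let $A=\{a,b\}$, $A'=\{a\}$, $\rho=((a,\mathsf x)(a,\mathsf x),a)$, and $t=p_\rho(a,\mathsf x)(b,\mathsf x)q_\rho$. Then $t\in N(A)$ is irreducible. For the map $\varphi$ with $\varphi(a)=\varphi(b)=a$ we get $\varphi(t)=p_\rho(a,\mathsf x)(a,\mathsf x)q_\rho\to(a,\mathsf x)$.

**Lemma 10.** (i) $u\equiv v$ implies $\varphi(u)\equiv\varphi(v)$. (ii) For $\psi:A'\to A''$ we have $\psi(\varphi(s))=(\psi\varphi)(s)$ for all letters $s\in\Sigma(A)$. (iii) If $\theta:A\to A$ fixes all elements of $A$ occurring hereditarily in $u$, then $\theta(u)=u$. Here the elements occurring hereditarily in $u$ are those occurring in its colored letters, together with the $a$ and, recursively, the elements occurring hereditarily in $t$, for its letters $p_{(t,a)},q_{(t,a)}$.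

**Proof.** (i) It suffices to treat the two sides of one rule $p_\rho\mathrm{nf}(t[c])q_\rho\to(a,c)$, $\rho=(t,a)$, by induction on its level. Let $t'=\mathrm{nf}\,\varphi(t)$. By induction $\varphi(\mathrm{nf}(t[c]))\equiv\varphi(t[c])=\varphi(t)[c]$. As $\varphi(t)\equiv t'$ and the map $\mathsf x\mapsto c$ fixes $\mathbb N$, Lemma 8 gives $\varphi(t)[c]\equiv t'[c]$. So the image of the left side is $\equiv p_{(t',\varphi a)}\,\mathrm{nf}(t'[c])\,q_{(t',\varphi a)}\to(\varphi a,c)$, the image of the right side.

(ii) This is clear for $e$ and the letters $(a,c)$. For $p_{(t,a)}$ and $q_{(t,a)}$ we use induction on levels: $\psi(\mathrm{nf}\,\varphi(t))\equiv\psi(\varphi(t))=(\psi\varphi)(t)$ by (i) and induction, so $\mathrm{nf}\,\psi(\mathrm{nf}\,\varphi(t))=\mathrm{nf}\,(\psi\varphi)(t)$.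

(iii) By induction on levels, $\theta(p_{(t,a)})=p_{(\mathrm{nf}\,\theta(t),\theta a)}=p_{(\mathrm{nf}\,t,a)}=p_{(t,a)}$, because $t$ is irreducible; likewise for $q$. $\square$

Now let $W$ be the set of nonzero compact elements of $\mathcal L$, so $|W|\le2^\kappa$. Fix an injection $w\mapsto\hat w$ of $W$ into the power set of $\kappa$. For finite $F\subseteq\kappa$ let $\mathcal P(F)$ be the power set of $F$, and $\varphi_F:W\to\mathcal P(F)$, $w\mapsto\hat w\cap F$.

**Lemma 11.** For every finite set $T$ of irreducible words over $\Sigma(W)$ there is a finite $F\subseteq\kappa$ such that $\varphi_F$ is injective on $T$ and maps members of $T$ to irreducible words.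

**Proof.** If $W=\emptyset$, then $N_n=\emptyset$ for all $n$ and $\Sigma(W)=\{e\}$. Since $\varphi_F(e)=e$ and words $e^k$ are irreducible, any $F$ will do. Otherwise let $A_0$ be the set of elements of $W$ hereditarily occurring in $T$; it is finite. For each pair of distinct elements $w,w'$ of $A_0$ put one element of the symmetric difference of $\hat w$ and $\hat w'$ into $F$. Then $F$ is finite and $\varphi_F$ is injective on $A_0$. As $W\ne\emptyset$, there is $\psi:\mathcal P(F)\to W$ with $\psi\varphi_F=\mathrm{id}$ on $A_0$. By Lemma 10(ii) and (iii), $\psi(\varphi_F(u))=(\psi\varphi_F)(u)=u$ for $u\in T$, so $\varphi_F$ is injective on $T$. If $\varphi_F(u)\to v$ for some $u\in T$, then $u=\psi(\varphi_F(u))\equiv\psi(v)$ by Lemma 10(i), but $|\mathrm{nf}(\psi(v))|\le|\psi(v)|=|v|<|u|=|\mathrm{nf}(u)|$, a contradiction. $\square$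

## 8. The clone built from bracket words over $W$

**Where the order of $W$ enters.** The rules (5) know nothing about the order of $W$, and they could not: $\varphi_F$ need not respect it. The order enters through the choice of letters that we allow in our operations.

**Definition.** For $t\in N(W)$ let $\mathrm D(t)=\{v\in W:(v,\mathsf x)\text{ occurs in }t\}$, a finite nonempty set. Let $\Sigma'\subseteq\Sigma(W)$ consist of $e$, all $(w,c)$ with $w\in W$, $c\in Q$, and (recursively) all $p_\rho,q_\rho$ with $\rho=(t,w)$, where $t\in N(W)$ is a word over $\Sigma'$ and $w\le\bigvee\mathrm D(t)$.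

As $\Sigma'$ contains all colored letters, words over $\Sigma'$ are closed under reduction and under recoloring. For example, in $W=\{a,b,a\vee b\}$, with $t=(a,\mathsf x)(b,\mathsf x)$ and any $w\in W$, the letters $p_{(t,w)},q_{(t,w)}$ are in $\Sigma'$; but $p_{((a,\mathsf x)(b,3),\,b)}\notin\Sigma'$, because $\mathrm D((a,\mathsf x)(b,3))=\{a\}$ and $b\not\le a$.

**The action.** Let $Z_F$ be the set of closed irreducible words over $\Sigma(\mathcal P(F))$. It is countable: $\mathcal P(F)$ is finite and $Q$ is countable, so by induction each alphabet $\Sigma_n(\mathcal P(F))$ is countable. A closed word $u$ over $\Sigma'$ acts on $Z_F$ by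
$$u\cdot z=\mathrm{nf}(\varphi_F(u)\,z),$$
which is closed by Lemma 7. Since $\equiv$ is a congruence, $(uv)\cdot z=u\cdot(v\cdot z)$, and $\varepsilon\cdot z=z$; so this is an action. By Lemma 10(i), $u\cdot z$ depends only on the $\equiv$-class of $u$. Let $Z=\bigsqcup_FZ_F$ over all finite $F\subseteq\kappa$. There are $\kappa$ such $F$, and each $Z_F$ is countable and nonempty, so $|Z|=\kappa$.

We now apply Section 3 with $A=W$, $\Delta=\Sigma'$, and this $Z$. From here on, $B$, $X$, $\mathcal C$, $\mathcal G$, $f_w$ have the meaning of that section for these data. Condition (3) holds with $z_0$ the empty word in $Z_\emptyset$. Let $s$ be a closed word over $\Sigma'$ and $s'=\mathrm{nf}(\varphi_\emptyset(s))=s\cdot z_0$. The word $s'e$ is irreducible, because left sides end in $q$-letters and $s'$ is irreducible; so $s\cdot(e\cdot z_0)=\mathrm{nf}(\varphi_\emptyset(s)e)=s'e\ne s'$. Hence, by Proposition 4,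
$$\mathcal I_{\mathcal G}=\{\mathcal E\text{ a clone}:\mathcal G\subseteq\mathcal E\subseteq\mathcal C\}.\tag{6}$$

Moreover,
$$u\equiv u'\quad\text{implies}\quad[j;\mu,P,c;u]_n=[j;\mu,P,c;u']_n .\tag{7}$$
Indeed $u$ and $u'$ have the same $Y$-colors by Lemma 7. Replacing $Y$-colors by numbers fixes $\mathbb N$ pointwise, so $u[\bar x]\equiv u'[\bar x]$ by Lemma 8, and equivalent closed words act in the same way. In particular we may always take $u$ irreducible in a representation.

## 9. The irreducible word is determined by the operation

**Lemma 12.** If a nonconstant $f\in\mathcal C$ equals both $[j;\mu,P,c;u]_n$ and $[j';\mu',P',c';u']_n$ with $u,u'$ irreducible, then $j=j'$ and $u=u'$.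

**Proof.** The plan is to feed $f$ with arguments that color all blanks by different new numbers, in a $Z_F$ that is fine enough to see the words.

**Step 1: choice of colors and of $F$.** Let $\Theta$ be the finite set of $Y$-colors of $u$ and $u'$, and let $\gamma:\Theta\to\mathbb N\setminus(k(u)\cup k(u'))$ be injective. By Lemma 9, $u[\gamma]$ and $u'[\gamma]$ are irreducible. By Lemma 11 choose $F$ such that $\varphi_F$ is injective on $\{u[\gamma],u'[\gamma]\}$ with irreducible images. Let $F'\ne F$ be another finite subset of $\kappa$.

**Step 2: choice of arguments.** As $f$ is nonconstant, $P\ne K$. The set $K\setminus P$ is open and nonempty, so its image under $\mu$ is infinite, and there is $\xi\notin P$ with $\mu\xi\notin\{\eta:(j,\eta)\in\Theta\}$. Let $z_j$ be the empty word of $Z_F$, and for $i\ne j$ let $z_i$ be the empty word of $Z_{F'}$. For each $i$ choose pairwise disjoint clopen neighborhoods of the finitely many $\eta$ with $(i,\eta)\in\Theta$, for $i=j$ not containing $\mu\xi$. Let $x_i\in X$ have the constant value $\gamma(i,\eta)$ on the neighborhood of $\eta$, and the value $z_i$ elsewhere.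 Then $u[\bar x]=u[\gamma]$, $u'[\bar x]=u'[\gamma]$, and $x_j(\mu\xi)=z_j$.

**Step 3: comparison.** The first representation gives $f(\bar x)(\xi)=u[\gamma]\cdot z_j\in Z_F$. This is not in $\mathbb N$, so in the second representation $\xi\notin P'$ and $x_{j'}(\mu'\xi)\notin\mathbb N$, that is, $x_{j'}(\mu'\xi)=z_{j'}$ and $f(\bar x)(\xi)=u'[\gamma]\cdot z_{j'}$. This lies in $Z_F$, so $z_{j'}\in Z_F$ and $j'=j$. Since $z_j$ is empty, $\varphi_F(u[\gamma])\equiv\varphi_F(u'[\gamma])$. Both words are irreducible, so they are equal, and $u[\gamma]=u'[\gamma]$ by injectivity of $\varphi_F$ on these two words. As $\gamma$ is injective with values that are not colors of $u$ or $u'$, it can be undone, and $u=u'$. $\square$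

## 10. Clones in the interval correspond to ideals of $W$

The operations $f_w=[2;\mathrm{id},\emptyset;(w,\mathsf x)]_2$, $w\in W$, are nonconstant: if $x_2$ is constant with value $k\in\mathbb N$, so is $f_w(x_1,x_2)$. For $\mathcal E\in\mathcal I_{\mathcal G}$ and an ideal $J$ of $W$ put
$$J(\mathcal E)=\{w\in W:f_w\in\mathcal E\},\qquad\mathcal C_J=\langle\mathcal G\cup\{f_w:w\in J\}\rangle .$$
By (6), $\mathcal C_J\in\mathcal I_{\mathcal G}$. We show that these two maps are inverse to each other. In what follows $\mathcal E\in\mathcal I_{\mathcal G}$, so $\mathcal G\subseteq\mathcal E\subseteq\mathcal C$.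

The first lemma is the brackets at work.

**Lemma 13.** If $t\in N(W)$ is a word over $\Sigma'$, $[2;\mathrm{id},\emptyset;t]_2\in\mathcal E$, and $w\in W$ with $w\le\bigvee\mathrm D(t)$, then $w\in J(\mathcal E)$.

**Proof.** Let $\rho=(t,w)$. Then $p_\rho,q_\rho\in\Sigma'$, so they give unary operations in $\mathcal G$. By (2), $q_\rho(x_2)=[2;\mathrm{id},\emptyset;q_\rho]_2$. Substituting $x_1$ and $q_\rho(x_2)$ into $[2;\mathrm{id},\emptyset;t]_2$ leaves the only $Y$-color $\mathsf x=(1,o)$ of $t$ unchanged, so (2) gives
$$p_\rho\big([2;\mathrm{id},\emptyset;t]_2(x_1,q_\rho(x_2))\big)=[2;\mathrm{id},\emptyset;\,p_\rho tq_\rho]_2\in\mathcal E .$$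
Since $\mathrm{nf}(t[\mathsf x])=t$, the rule (5) with $c=\mathsf x$ is $p_\rho tq_\rho\to(w,\mathsf x)$. By (7) the operation is $f_w$. $\square$

**Lemma 14.** $J(\mathcal E)$ is an ideal.

**Proof.** Words over $\Sigma_0$ are irreducible. If $w\le v\in J(\mathcal E)$, apply Lemma 13 to $t=(v,\mathsf x)$, where $\mathrm D(t)=\{v\}$. If $u,v\in J(\mathcal E)$, then $f_u(x_1,f_v(x_1,x_2))=[2;\mathrm{id},\emptyset;(u,\mathsf x)(v,\mathsf x)]_2\in\mathcal E$ by (2); apply Lemma 13 with $t=(u,\mathsf x)(v,\mathsf x)$ and $w=u\vee v$. $\square$

**Lemma 15.** $\mathcal E=\mathcal C_{J(\mathcal E)}$.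

**Proof.** The inclusion "$\supseteq$" is clear. Let $f=[j;\mu,P,c;u]_n\in\mathcal E$, with $u$ irreducible by (7). If $P=K$, then $f=[1;\mathrm{id},P,c;\varepsilon]_1\circ\pi^n_1\in\langle\mathcal G\rangle$. Let $P\ne K$.

**Step 1: if a letter $(w_0,(i,\eta))$ with $i\ne j$ occurs in $u$, then $w_0\in J(\mathcal E)$.** We first remove $P$ by restricting $f$ to a cone, then fill all reading colors except $(i,\eta)$ by different new numbers, and then use Lemma 13.

Let $\mu=\iota_\alpha\sigma^m$. Choose $\xi\notin P$ such that $\mu\xi$ is none of the finitely many $\eta'$ for which $(j,\eta')$ is a color of $u$; this is possible because $\mu$ maps the nonempty open set $K\setminus P$ to an infinite set. Let $\lambda=\lambda_1\lambda_2$ with $|\lambda_1|=m$ be an initial segment of $\xi$, and $\tau=\alpha\lambda_2$, an initial segment of $\mu\xi$. If $\lambda$ is long enough, $N_\lambda\cap P=\emptyset$ and $N_\tau$ contains none of these $\eta'$. We have $\mu\iota_\lambda=\iota_\alpha\sigma^m\iota_\lambda=\iota_\alpha\iota_{\lambda_2}=\iota_\tau$ and $\iota_\lambda^{-1}(P)=\emptyset$, so by (2)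
$$[1;\iota_\lambda,\emptyset;\varepsilon]_1\circ f=[j;\iota_\tau,\emptyset;u]_n\in\mathcal E.$$
Let $\gamma$ map $(i,\eta)$ to $\mathsf x$ and the other $Y$-colors of $u$ injectively to numbers in $\mathbb N\setminus k(u)$. Write $\eta=\upsilon o$, so $\sigma^{|\upsilon|}\eta=o$. Into $[j;\iota_\tau,\emptyset;u]_n$ substitute the following binary operations, all in $\langle\mathcal G\rangle$:

- for $x_j$: $[1;\sigma^{|\tau|},P_j,c_j;\varepsilon]_1(x_2)$, where $P_j$ is clopen, disjoint from $N_\tau$, contains all $\eta'$ with $(j,\eta')$ a color of $u$, and $c_j(\eta')=\gamma(j,\eta')$ for these (for instance $P_j=K\setminus N_\tau$);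
- for $x_i$: $[1;\sigma^{|\upsilon|},P_i,c_i;\varepsilon]_1(x_1)$, where $P_i$ is clopen, $\eta\notin P_i$, $P_i$ contains all other $\eta''$ with $(i,\eta'')$ a color of $u$, and $c_i(\eta'')=\gamma(i,\eta'')$ for these;
- for $x_l$, $l\ne i,j$: $[1;\mathrm{id},K,c_l;\varepsilon]_1(x_1)$, where $c_l(\eta'')=\gamma(l,\eta'')$ for the colors $(l,\eta'')$ of $u$.

Locally constant $c_j,c_i,c_l$ with finitely many prescribed values exist. We compute the result by (2). The substitute for $x_j$ is $[2;\sigma^{|\tau|},P_j,c_j;\varepsilon]_2$, so the new variable index is $2$, the new map is $\sigma^{|\tau|}\iota_\tau=\mathrm{id}$, and the new clopen set is $\iota_\tau^{-1}(P_j)=\emptyset$. The color $(i,\eta)$ becomes $(1,\sigma^{|\upsilon|}\eta)=(1,o)=\mathsf x$, and every other $Y$-color $y$ of $u$ becomes $\gamma(y)$. So the result is $[2;\mathrm{id},\emptyset;t]_2\in\mathcal E$ with $t=u[\gamma]$, a word over $\Sigma'$. By Lemma 9, $t$ is irreducible; its only $Y$-color is $\mathsf x$, so $t\in N(W)$, and $w_0\in\mathrm D(t)$. By Lemma 13 with $w=w_0$ we get $w_0\in J(\mathcal E)$.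

**Step 2: $f\in\mathcal C_{J(\mathcal E)}$.** We write $u$ letter by letter. Let $u=s_1\cdots s_r$. Then
$$f=[1;\mu,P,c;\varepsilon]_1\circ\psi_1\circ\cdots\circ\psi_r(x_j),$$
where $\psi_k(y)$ is as follows.

- If $s_k$ has no color or a color in $\mathbb N$: $\psi_k=[1;\mathrm{id},\emptyset;s_k]_1\in\mathcal G$.
- If $s_k=(w,(j,\eta))$: $\psi_k=[1;\mathrm{id},\emptyset;(w,(1,\eta))]_1\in\mathcal G$.
- If $s_k=(w,(i,\eta))$ with $i\ne j$ and $\eta=\upsilon o$: $\psi_k(y)=f_w([1;\iota_\upsilon,\emptyset;\varepsilon]_1(x_i),y)$, where $w\in J(\mathcal E)$ by Step 1.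

To check this, note that each $\psi_k$ multiplies all values $y(\xi)$ by one closed letter, and so preserves all numbers $\chi(y(\xi))$. So in the second case, where $y$ arises from $x_j$ by such multiplications, the letter is $(w,\chi(y(\eta)))=(w,\chi(x_j(\eta)))$. In the third case it is $(w,\chi(x_i(\upsilon o)))=(w,\chi(x_i(\eta)))$. Each letter thus receives the color prescribed by $u[\bar x]$, and $\psi_1\cdots\psi_r(x_j)(\xi)=u[\bar x]\cdot x_j(\xi)$ for all $\xi$. Applying $[1;\mu,P,c;\varepsilon]_1$ gives $c(\xi)$ on $P$ and $u[\bar x]\cdot x_j(\mu\xi)$ elsewhere, which is $f$ by (1). $\square$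

**Lemma 16.** $J(\mathcal C_J)=J$ for every ideal $J$ of $W$.

**Proof.** Clearly $J\subseteq J(\mathcal C_J)$. For the converse we exhibit an invariant of the operations in $\mathcal C_J$. In a representation $[j;\mu,P,c;u]_n$ call a letter $(w,(i,\eta))$ of $u$, and its color, *external* if $i\ne j$. Let $\mathcal C^J$ be the set of all $f\in\mathcal C$ that have a representation in which every external letter $(w,(i,\eta))$ of $u$ has $w\in J$.

**Step 1: $\mathcal C^J$ is a clone and contains $\mathcal C_J$.** The projections are in $\mathcal C^J$, as their word is empty. Let $f,h_1,\dots,h_n\in\mathcal C^J$ with such representations, and consider the word $u[\gamma]u_j$ in (2), whose variable index is $j_j$. External letters of $u_j$ have names in $J$. A letter of $u$ with color $(i,\eta)$, $i\ne j$, has its name in $J$, whatever color it receives. A letter of $u$ with color $(j,\eta)$ receives a color in $\mathbb N$ or the color $(j_j,\mu_j\eta)$, and neither is external. So $\mathcal C^J$ is closed under composition. Next, $\mathcal G\subseteq\mathcal C^J$, because for $n=1$ no letter is external, and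 $f_w\in\mathcal C^J$ for $w\in J$. Hence $\mathcal C_J\subseteq\mathcal C^J$.

**Step 2: reducing $u$ preserves the defining property.** Let a rule $p_\rho\,\mathrm{nf}(t[y])\,q_\rho\to(w,y)$, $\rho=(t,w)$, be applied in $u$. If $y$ is in $\mathbb N$, or in $Y$ but not external, the new letter is not external and nothing is required. Let $y\in Y$ be external. By Lemma 9, applied to $t$ and the map $\mathsf x\mapsto y$, the word $t[y]$ is irreducible, so $\mathrm{nf}(t[y])=t[y]$. This factor of $u$ contains the external letters $(v,y)$ for all $v\in\mathrm D(t)$, so $\mathrm D(t)\subseteq J$. As $J$ is an ideal, $\bigvee\mathrm D(t)\in J$. As $p_\rho\in\Sigma'$, we have $w\le\bigvee\mathrm D(t)$. Hence $w\in J$, as required.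

**Step 3: conclusion.** Let $f_v\in\mathcal C_J$. By Steps 1 and 2 and (7), $f_v$ has a representation as in the definition of $\mathcal C^J$ with $u$ irreducible. It also has the representation $[2;\mathrm{id},\emptyset;(v,\mathsf x)]_2$, whose word is irreducible. By Lemma 12, $j=2$ and $u=(v,(1,o))$. This letter is external, so $v\in J$. $\square$

**Proof of Theorem 1.** By Lemmas 14, 15 and 16, $\mathcal E\mapsto J(\mathcal E)$ and $J\mapsto\mathcal C_J$ are mutually inverse bijections between $\mathcal I_{\mathcal G}$ and the set of ideals of $W$. Both preserve inclusion. Hence $\mathcal I_{\mathcal G}$ is isomorphic to the lattice of ideals of $W$, that is, to $\mathcal L$. The compact elements of the lattice of ideals are $\emptyset$ and the principal ideals $\{v\in W:v\le w\}$, $w\in W$. The ideal $\emptyset$ corresponds to $\mathcal C_\emptyset=\langle\mathcal G\rangle$. The principal ideal of $w$ is the least ideal containing $w$, so it corresponds to the least member of $\mathcal I_{\mathcal G}$ containing $f_w$. By (6) this is $\langle\mathcal G\cup\{f_w\}\rangle$, and $f_w$ is binary. $\blacksquare$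

## 11. Monoidal intervals are algebraic with at most $2^\kappa$ compact elements

**Proof of Corollary 2.** By Theorem 1 it remains to recall the known converse. Let $\mathcal G$ be a submonoid of $\mathcal O^{(1)}$ and
$$\mathrm{Pol}(\mathcal G)=\{f\in\mathcal O:f(g_1,\dots,g_n)\in\mathcal G\text{ for all }g_1,\dots,g_n\in\mathcal G\},$$
where $n$ is the arity of $f$.

**Step 1: $\mathcal I_{\mathcal G}$ is the set of clones between $\langle\mathcal G\rangle$ and $\mathrm{Pol}(\mathcal G)$.** The set $\mathrm{Pol}(\mathcal G)$ contains the projections. It is closed under composition, since $f(h_1,\dots,h_n)(g_1,\dots,g_m)=f(h_1(\bar g),\dots,h_n(\bar g))$ and each $h_i(\bar g)\in\mathcal G$. Its unary part is $\mathcal G$: a unary $f\in\mathrm{Pol}(\mathcal G)$ equals $f\circ\mathrm{id}\in\mathcal G$, and $\mathcal G$ is closed under composition. So clones between $\langle\mathcal G\rangle$ and $\mathrm{Pol}(\mathcal G)$ have unary part $\mathcal G$. Conversely, if $\mathcal E$ has unary part $\mathcal G$ and $f\in\mathcal E$, then $f(g_1,\dots,g_n)\in\mathcal E\cap\mathcal O^{(1)}=\mathcal G$, so $f\in\mathrm{Pol}(\mathcal G)$.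

**Step 2: $\mathcal I_{\mathcal G}$ is an algebraic lattice.** It is closed under nonempty intersections and has the largest element $\mathrm{Pol}(\mathcal G)$, so it is a complete lattice. It is closed under directed unions, so directed joins are unions. For finite $H\subseteq\mathrm{Pol}(\mathcal G)$ the clone $\langle\mathcal G\cup H\rangle$ is compact: a join of a family in $\mathcal I_{\mathcal G}$ is the directed union of the joins of its finite subfamilies, and if it contains the finite set $H$, then so does one of these. Every $\mathcal E\in\mathcal I_{\mathcal G}$ is the directed union of the clones $\langle\mathcal G\cup H\rangle$ with $H\subseteq\mathcal E$ finite. So the lattice is algebraic, and a compact $\mathcal E$ equals one of these clones.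

**Step 3: counting.** We have $|\mathcal O^{(n)}|=\kappa^{\kappa^n}=\kappa^\kappa=2^\kappa$, so $|\mathcal O|=2^\kappa$, and there are at most $2^\kappa$ finite sets $H\subseteq\mathrm{Pol}(\mathcal G)$. So $\mathcal I_{\mathcal G}$ has at most $2^\kappa$ compact elements. $\blacksquare$
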